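# Core points of transitive permutation groups: finitely many exactly for 2-homogeneous groups

## Large orbit polytopes and the first guess

Let $n\ge 2$, let $\Gamma\le S_n$ act on $\mathbb R^n$ by permuting coordinates, so that $\gamma e_i=e_{\gamma i}$, and let $\mathbf 1=(1,\dots,1)^\top$. Take an integral vector $z$ and form the polytope $\operatorname{conv}(\Gamma z)$. All points of $\Gamma z$ have the same norm, so all of them are vertices, and they are integral. Sometimes they are the only integral points in the polytope; then the polytope is called lattice-free.

**Definition (core point).** A vector $z\in\mathbb Z^n$ is a *core point* of $\Gamma$ if $\operatorname{conv}(\Gamma z)\cap\mathbb Z^n=\Gamma z$.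

If $z$ is a core point, so is $z+k\mathbf 1$ for every $k\in\mathbb Z$, since $\Gamma$ fixes $\mathbf 1$. So we count core points *up to translation by* $\mathbf 1$, that is, we count their classes modulo $\mathbb Z\mathbf 1$. Assume that $\Gamma$ is transitive. Is this number finite?

The answer one would first guess is: always. If $z$ is far from the line $\mathbb R\mathbf 1$, its orbit is far from its centroid; transitivity should spread the orbit around the centroid; and a large polytope should contain an integral point near its center that is not a vertex. Let us test this.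

It helps to slice $\mathbb Z^n$ into layers. Put $\sigma(x)=\sum_i x_i$ and $L_c=\{z\in\mathbb Z^n:\sigma(z)=c\}$ for $c\in\mathbb Z$. Since $\sigma(\mathbf 1)=n$, every class modulo $\mathbb Z\mathbf 1$ meets exactly one of $L_0,\dots,L_{n-1}$, and meets it in one point; distinct points of the same $L_c$ are never equivalent. The polytope $\operatorname{conv}(\Gamma z)$ stays in the hyperplane $\sigma=\sigma(z)$.

*The symmetric group.* Let $\Gamma=S_n$. If $z_i\ge z_j+2$ for some $i,j$, then $z-e_i+e_j$ lies strictly between $z$ and its image under the transposition $(i\,j)$. It is integral, and its norm is smaller than $|z|$, so it is not in $\Gamma z$. Hence a core point has entries differing by at most $1$, so it is $q\mathbf 1+\mathbf 1_R$ for a set $R\subsetneq\{1,\dots,n\}$, where $\mathbf 1_R$ denotes the indicator vector. These are indeed core points: the integral points of $\operatorname{conv}(\Gamma\mathbf 1_R)$ are $0/1$-vectors with $|R|$ ones, and these form the orbit of $\mathbf 1_R$. So there are $2^n-1$ classes. For $n=2$ these are the classes of $(0,0),(1,0),(0,1)$.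

*The cyclic group of order three.* Let $\Gamma=C_3$. In $L_0$ the centroid of every orbit is $0$, so $0$ is the only core point. In $L_1$ the orbit of $z$ is an equilateral triangle with center $\frac13\mathbf 1$ and circumradius $r$, where $r^2=|z|^2-\frac13$. It contains the disc of radius $r/2$ about its center, and $e_1$ is at distance $\sqrt{2/3}$ from the center. If $|z|^2\ge 3$, then $r/2\ge\sqrt{2/3}$, so $e_1$ lies in the triangle, and $e_1\notin\Gamma z$. If $|z|^2<3$, then $|z|^2=1$ because $|z|^2\equiv\sigma(z)=1\pmod 2$, so $z$ is some $e_i$ (as $\sigma(z)=1$). The vectors $e_i$ are core points, because the standard simplex contains no other integral points. The map $z\mapsto\mathbf 1-z$ carries $L_1$ to $L_2$ and core points to core points. So there are $1+3+3=7$ classes. The guess survives, and for the expected reason: the triangle contains a large disc.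

*The cyclic group of order four.* Let $\Gamma=C_4$, generated by the cyclic shift, and let
$$z_k=e_1+k\,(1,-1,1,-1)=(1+k,\,-k,\,k,\,-k),\qquad k\in\mathbb Z .$$
Let $x=\sum_i\mu_i x^{(i)}$ be an integral convex combination of the four shifts $x^{(1)}=z_k,\dots,x^{(4)}$, ordered so that $x^{(i)}=e_i\pm k(1,-1,1,-1)$. With $s=\mu_1-\mu_2+\mu_3-\mu_4$ we get
$$x=(\mu_1+ks,\ \mu_2-ks,\ \mu_3+ks,\ \mu_4-ks).$$
So $\mu_1-\mu_3=x_1-x_3$ and $\mu_2-\mu_4=x_2-x_4$ are integers in $[-1,1]$. If one of them is $\pm1$, a single $\mu_i$ equals $1$ and $x$ is a vertex. If both vanish, then $\mu_1+\mu_2=\frac12$ and $x_1+x_2=\mu_1+\mu_2=\frac12$, which is not an integer. Hence **every** $z_k$ is a core point: a whole line of them, in the single layer $L_1$.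

So the guess is wrong already for $n=4$. The vector $(1,-1,1,-1)$ spans an invariant line. Adding multiples of it stretches the polytope in that direction, while the projection of the polytope to the complementary invariant plane $\{(a,b,-a,-b)\}$ stays one fixed small square. The reasoning "far implies large" fails when $\mathbf 1^\perp$ has a proper invariant subspace. The corrected guess is that this is the only obstruction, and this is what we shall prove.

## Invariant subspaces, blocks and rationality

The group $\Gamma$ acts by orthogonal matrices. If $X$ is a subspace, let $p_X$ be the orthogonal projection onto it; if $X$ is invariant, so is $X^\perp$, and $p_X$ commutes with $\Gamma$. Since $\Gamma$ is transitive, the vectors fixed by $\Gamma$ are exactly those in $\mathbb R\mathbf 1$. For a subgroup $H$ write $\mathrm{Fix}_X(H)$ for the space of $H$-fixed vectors in $X$.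

**Definition (2-homogeneous).** $\Gamma$ is *2-homogeneous* if it is transitive on the $2$-element subsets of $\{1,\dots,n\}$.

For example $C_3$ is 2-homogeneous. $C_4$ is not, since $\{1,2\}$ and $\{1,3\}$ lie in different orbits. The following equivalence is part of the problem as posed; it has a short proof.

**Lemma 1.** *A transitive $\Gamma$ with $n\ge2$ is 2-homogeneous if and only if $\mathbf 1^\perp$ is irreducible over $\mathbb R$. In that case the only invariant subspaces of $\mathbb R^n$ are $0$, $\mathbb R\mathbf 1$, $\mathbf 1^\perp$, $\mathbb R^n$.*

*Proof.* Let $\mathcal A$ be the space of real symmetric matrices $A$ commuting with $\Gamma$, that is, with $A_{\gamma i,\gamma j}=A_{ij}$. Such a matrix is given by one arbitrary value on the diagonal and one arbitrary value for each $\Gamma$-orbit of $2$-subsets. So $\dim\mathcal A=1+t$, where $t\ge1$ is the number of these orbits.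

If $\mathbf 1^\perp=U\oplus W$ orthogonally with invariant $U,W\ne0$, then $p_{\mathbb R\mathbf 1},p_U,p_W$ are linearly independent elements of $\mathcal A$, so $t\ge2$. If $\mathbf 1^\perp$ is irreducible and $A\in\mathcal A$, then $A\mathbf 1$ is fixed by $\Gamma$, so it is a multiple of $\mathbf 1$, and $A$ maps $\mathbf 1^\perp$ to itself. There the symmetric map $A$ has a real eigenvalue; its eigenspace is invariant and nonzero, so it is $\mathbf 1^\perp$. Thus $A$ is a combination of $p_{\mathbb R\mathbf 1}$ and $p_{\mathbf 1^\perp}$, so $\dim\mathcal A\le2$ and $t=1$.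

For the last claim, let $X$ be invariant and not contained in $\mathbb R\mathbf 1$. Some $x\in X$ is not fixed, so $0\ne x-\gamma x\in X\cap\mathbf 1^\perp$ for some $\gamma$, and irreducibility gives $\mathbf 1^\perp\subseteq X$. $\square$

**Definition (block).** A nonempty set $S\subseteq\{1,\dots,n\}$ is a *block* of the transitive group $\Gamma$ if for every $g\in\Gamma$ either $gS=S$ or $gS\cap S=\emptyset$. Singletons and the whole set are trivial blocks. $\Gamma$ is *primitive* if it has no other blocks, and *imprimitive* otherwise; in the latter case the images of a nontrivial block partition $\{1,\dots,n\}$ into blocks of the same size $s$, $1<s<n$.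

For $C_4$ the sets $\{1,3\}$ and $\{2,4\}$ are blocks. The group $C_5$ is primitive, since a block size divides $5$.

**Definition (rational splitting).** A subspace of $\mathbb R^n$ is *rational* if it is spanned by rational vectors. We call $\mathbf 1^\perp$ *$\mathbb Q$-reducible* if it contains a rational invariant subspace other than $0$ and $\mathbf 1^\perp$.

If $U$ is such a subspace, then $W=\mathbf 1^\perp\cap U^\perp$ is invariant and nonzero, and it is rational because it is the solution space of rational linear equations. Then $\mathbf 1^\perp=U\oplus W$ orthogonally with $U,W\ne0$ rational and invariant; we call this a *rational splitting*. For it,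
$$U^\perp=\mathbb R\mathbf 1+W,\qquad W^\perp=\mathbb R\mathbf 1+U. \tag{1}$$
Put $\Lambda_c:=p_U(L_c)$. This set is $\Gamma$-invariant. Since $U$ has a rational basis, $p_U$ has a rational matrix, so $\Lambda_c\subseteq\frac1N\mathbb Z^n$ for some $N$; in particular $\Lambda_c$ is discrete.

For $C_4$ the line spanned by $(1,-1,1,-1)$ and the plane $\{(a,b,-a,-b)\}$ form a rational splitting. For $C_5$ the space $\mathbf 1^\perp$ is reducible over $\mathbb R$, by Lemma 1, since $\{1,2\}$ and $\{1,3\}$ are in different orbits. But it is not $\mathbb Q$-reducible: $\mathbb Q^5\cong\mathbb Q[x]/(x^5-1)$ with $C_5$ acting by multiplication by $x$, and as $x^4+x^3+x^2+x+1$ is irreducible over $\mathbb Q$, the sum-zero part is a simple module.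

**Theorem 2.** *Let $\Gamma$ be transitive of degree $n\ge2$.*

1. *If $\mathbf 1^\perp$ is irreducible over $\mathbb R$ (that is, $\Gamma$ is 2-homogeneous), there are finitely many core points up to translation by $\mathbf 1$.*
2. *If $\mathbf 1^\perp$ is reducible over $\mathbb R$ but not $\mathbb Q$-reducible, then for every $c\not\equiv0\pmod n$ there are infinitely many core points in $L_c$. However, there is no progression $z_0+km$ $(k\ge0)$ of core points with $m\in\mathbb Z^n\setminus\mathbb Z\mathbf 1$.*
3. *If $\mathbf 1^\perp$ is $\mathbb Q$-reducible, there are $z_0\in L_1$ and $0\ne m\in\mathbb Z^n\cap\mathbf 1^\perp$ such that $z_0+km$ is a core point for every $k\in\mathbb Z$.*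

The three cases exclude each other and exhaust all transitive groups. In parts 2 and 3 there are infinitely many core points in $L_1$ (note $1\not\equiv0\pmod n$), and they are pairwise inequivalent modulo $\mathbb Z\mathbf 1$. So the theorem gives the following.

**Corollary 3.** *For a transitive group $\Gamma$ of degree $n\ge2$ the following are equivalent: $\Gamma$ is 2-homogeneous; $\Gamma$ has finitely many core points up to translation by $\mathbf 1$; $\Gamma$ has finitely many core points of coordinate sum $1$.*

The question comes from Katrin Herr, Thomas Rehn, and Achill Schürmann, "On Lattice-Free Orbit Polytopes", arXiv:1401.3638 (2014). The problem allows one to use three facts: finiteness for 2-homogeneous groups, and infinitude both for imprimitive transitive groups and for transitive groups with an invariant subspace that is not rationally generated. We shall not need them. They leave open the primitive groups for which $\mathbf 1^\perp$ splits rationally, and there lies the main difficulty.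

## Points of minimal norm are core points

One elementary observation is used throughout.

**Lemma 4.** *Let $G\le\Gamma$ be a subgroup and $x\in\mathbb R^n$.*

*(a) Every $y\in\operatorname{conv}(Gx)$ satisfies $|y|\le|x|$, with equality only if $y\in Gx$.*

*(b) If $\gamma_0x=\sum_{\gamma\in G}\mu_\gamma\gamma x$ is a convex combination with $\gamma_0\in G$, then $\mu_\gamma>0$ implies $\gamma x=\gamma_0x$.*

*(c) For $z\in\mathbb Z^n$, an element of minimal norm in $\operatorname{conv}(\Gamma z)\cap\mathbb Z^n$ is a core point of $\Gamma$.*

*Proof.* All $\gamma x$ lie on the sphere of radius $|x|$. The ball is strictly convex: a convex combination of points of the sphere has norm at most $|x|$, and norm $|x|$ only if all points occurring with positive weight coincide. This gives (a) and (b). For (c), let $y$ be such an element. Then $\operatorname{conv}(\Gamma y)\subseteq\operatorname{conv}(\Gamma z)$. An integral $x\in\operatorname{conv}(\Gamma y)$ has $|x|\le|y|$ by (a) and $|x|\ge|y|$ by minimality, so $x\in\Gamma y$ by (a). $\square$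

In particular every $L_c$ contains a core point, and every orbit polytope $\operatorname{conv}(\Gamma z)$ with $z\in L_c$ contains one, again in $L_c$.

## Irreducible $\mathbf 1^\perp$: the polytope contains a ball

When $\mathbf 1^\perp$ is irreducible, the first guess and its heuristic are right. The next two lemmas make "large polytope" precise; both return in part 2.

**Lemma 5.** *Let $z\in\mathbb Z^n$ and $w=p_{\mathbf 1^\perp}(z)$. If $\max_{\gamma\in\Gamma}a\cdot\gamma w>\sqrt n/2$ for every unit vector $a\in\mathbf 1^\perp$, then $z$ is not a core point.*

*Proof.* We exhibit an integral point near the center. Write $c=\sigma(z)=qn+r$ with $0\le r<n$, let $R$ be a set of $r$ indices, and put $y=q\mathbf 1+\mathbf 1_R\in L_c$. Then $b:=y-\frac cn\mathbf 1=\mathbf 1_R-\frac rn\mathbf 1$ lies in $\mathbf 1^\perp$ and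
$$|b|=\sqrt{r(n-r)/n}\le\sqrt n/2 .$$
If $b\notin\operatorname{conv}(\Gamma w)$, a separating hyperplane gives a unit vector $a\in\mathbf 1^\perp$ with $a\cdot b>\max_\gamma a\cdot\gamma w>\sqrt n/2\ge|b|\ge a\cdot b$, which is absurd. So $b\in\operatorname{conv}(\Gamma w)$, that is, $y\in\operatorname{conv}(\Gamma z)$. Every point of $\Gamma z$ has distance $|w|$ from $\frac cn\mathbf 1$, and $|w|\ge\max_\gamma a\cdot\gamma w>\sqrt n/2\ge|b|$. Hence $y\notin\Gamma z$. $\square$

**Lemma 6.** *If $w\in\mathbf 1^\perp$ and $\Gamma w$ spans $\mathbf 1^\perp$, then $\max_\gamma a\cdot\gamma w>0$ for all $0\ne a\in\mathbf 1^\perp$.*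

*Proof.* The vector $\sum_\gamma\gamma w$ is fixed by $\Gamma$ and lies in $\mathbf 1^\perp$, so it is $0$. Hence $\sum_\gamma a\cdot\gamma w=0$. If all terms are $\le0$, then all are $0$, so $a$ is orthogonal to $\operatorname{span}\Gamma w=\mathbf 1^\perp$, which contradicts $0\ne a\in\mathbf 1^\perp$. $\square$

**Proof of Theorem 2, part 1.** For $0\ne w\in\mathbf 1^\perp$ the span of $\Gamma w$ is a nonzero invariant subspace of $\mathbf 1^\perp$, so it is $\mathbf 1^\perp$. The function $(a,w)\mapsto\max_\gamma a\cdot\gamma w$ is continuous, and it is positive on pairs of unit vectors of $\mathbf 1^\perp$ by Lemma 6. By compactness it has there a minimum $\rho>0$. By homogeneity $\max_\gamma a\cdot\gamma w\ge\rho|w|$ for every $w\in\mathbf 1^\perp$ and unit $a\in\mathbf 1^\perp$. So by Lemma 5 every core point $z$ satisfies $|p_{\mathbf 1^\perp}(z)|\le\sqrt n/(2\rho)$. Each $L_c$ contains finitely many such points, and $L_0,\dots,L_{n-1}$ represent all classes. $\square$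

The argument stops at reducible groups at one exact point: if $w$ lies in a proper invariant subspace, its orbit does not span, and the minimum over all pairs is $0$. Two mechanisms then produce infinitely many core points, according to whether the invariant subspace can be chosen rational.

## Splitting over $\mathbb R$ only: dense projections

Throughout this section $\mathbf 1^\perp$ is reducible over $\mathbb R$ but not $\mathbb Q$-reducible, and $c\not\equiv0\pmod n$. Let $U$ be an invariant subspace with $0\ne U\subsetneq\mathbf 1^\perp$ of minimal dimension; then $U$ is irreducible. The example to keep in mind is $C_5$, where $U$ is a plane. The plan is to use points $z$ whose projection to $U$ is extremely short: the projection of the whole orbit polytope is then short, and it contains a core point whose projection to $U$ is shorter than any prescribed bound.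

**Step 1.** *This step shows that no point of $L_c$ projects to $0$ in $U$. The claim is $\mathbb Z^n\cap U^\perp=\mathbb Z\mathbf 1$.* Let $y\in\mathbb Z^n\cap U^\perp$ and $y'=ny-\sigma(y)\mathbf 1$. Then $y'$ is integral with $\sigma(y')=0$, and $y'\in U^\perp$ because $\mathbf 1\in U^\perp$. The span of $\Gamma y'$ is a rational invariant subspace contained in $\mathbf 1^\perp\cap U^\perp\subsetneq\mathbf 1^\perp$. As $\mathbf 1^\perp$ is not $\mathbb Q$-reducible, this span is $0$, so $y'=0$ and $y\in\mathbb Q\mathbf 1\cap\mathbb Z^n=\mathbb Z\mathbf 1$. The reverse inclusion is clear. In particular $p_U(y)\ne0$ for $y\in L_c$: otherwise $y=k\mathbf 1$ and $c=kn$.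

**Step 2.** *This step shows that $p_U(L_c)$ is dense in $U$.* By Step 1 the kernel of $p_U$ on $L_0$ is $\mathbb Z\mathbf 1\cap L_0=0$. So $p_U(L_0)$ is a subgroup of $U$ of rank $n-1>\dim U$. A discrete subgroup of a real vector space of dimension $d$ is generated by linearly independent vectors, hence has rank at most $d$. So $p_U(L_0)$ is not discrete.

Let $G$ be its closure, a closed subgroup containing nonzero $x_k\to0$. After passing to a subsequence, $x_k/|x_k|\to a$ with $|a|=1$. For $t\in\mathbb R$ the multiples $\lfloor t/|x_k|\rfloor x_k\in G$ converge to $ta$, so $\mathbb Ra\subseteq G$. Let $V$ be the sum of all linear subspaces contained in $G$. Since $G$ is closed under addition, $V\subseteq G$; so $V$ is the largest such subspace, and $V\neq0$. Since $\gamma G=G$ for $\gamma\in\Gamma$, $V$ is invariant, so $V=U$ by irreducibility. Thus $p_U(L_0)$ is dense in $U$, and so is its translate $p_U(L_c)=p_U(L_0)+p_U(z)$, $z\in L_c$.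

**Step 3.** *This step produces infinitely many core points.* Suppose $L_c$ contains only finitely many core points $y_1,\dots,y_N$; there is at least one by Lemma 4(c). By Step 1, $\delta:=\min_j|p_U(y_j)|>0$. By Step 2 choose $z\in L_c$ with $|p_U(z)|<\delta$. By Lemma 4(c), $\operatorname{conv}(\Gamma z)$ contains a core point $y\in L_c$. Then $p_U(y)\in\operatorname{conv}(\Gamma p_U(z))$, so $|p_U(y)|\le|p_U(z)|<\delta$ by Lemma 4(a), a contradiction.

**Step 4.** *This step excludes progressions.* Let $m\in\mathbb Z^n\setminus\mathbb Z\mathbf 1$ and $z_0\in\mathbb Z^n$; put $w_0=p_{\mathbf 1^\perp}(z_0)$ and $m'=p_{\mathbf 1^\perp}(m)=m-\frac{\sigma(m)}n\mathbf 1$. Then $m'\in\mathbb Q^n$, and $m'\ne0$, since otherwise $m\in\mathbb Q\mathbf 1\cap\mathbb Z^n=\mathbb Z\mathbf 1$. The span of $\Gamma m'$ is a nonzero rational invariant subspace of $\mathbf 1^\perp$, so it is $\mathbf 1^\perp$. By Lemma 6 and compactness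
$$r:=\min_{a\in\mathbf 1^\perp,\,|a|=1}\ \max_\gamma a\cdot\gamma m'>0 .$$
For every unit $a\in\mathbf 1^\perp$ and $k\ge0$ we get $\max_\gamma a\cdot\gamma(w_0+km')\ge kr-|w_0|$, which exceeds $\sqrt n/2$ for large $k$. By Lemma 5, $z_0+km$ is then not a core point. This completes the proof of part 2. $\square$

## Rational splittings: lifting along a fixed direction

Now let $\mathbf 1^\perp=U\oplus W$ be a rational splitting. Here $\Lambda_c=p_U(L_c)$ is discrete, so short projections are not available. Instead we imitate $C_4$: there $U$ was the plane, $W$ the line, the projection to $U$ stayed fixed, and we moved along $W$. In general, choose a point $v\in\Lambda_c$ that is "core" with respect to $\Lambda_c$, take a preimage $z_0\in L_c$, and move it by multiples of some $m\in W$. An integral point of $\operatorname{conv}(\Gamma z_k)$, $z_k=z_0+km$, must then project into $\Gamma v$. So only the points above $v$ itself need to be controlled, and these are combinations of the $hz_k$ with $h$ in the stabilizer of $v$. If that stabilizer fixes $m$, they all move in parallel.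

**Lemma 7 (lifting).** *Let $\mathbf 1^\perp=U\oplus W$ be a rational splitting and $c\in\mathbb Z$. Let $v\in\Lambda_c$ satisfy $\operatorname{conv}(\Gamma v)\cap\Lambda_c=\Gamma v$, let $H$ be the stabilizer of $v$ in $\Gamma$, and suppose $\mathrm{Fix}_W(H)\ne0$. Then there are $z_0\in L_c$ and $0\ne m\in\mathbb Z^n\cap\mathbf 1^\perp$ such that $z_0+km$ is a core point of $\Gamma$ for all $k\in\mathbb Z$.*

*Proof.* **Step 1.** *This step finds an integral direction $m\in W$ fixed by $H$.* The map $\sum_{h\in H}h$ sends $W$ onto $\mathrm{Fix}_W(H)$, since it multiplies $H$-fixed vectors by $|H|$. It sends $W\cap\mathbb Z^n$ into $\mathbb Z^n$, and $W\cap\mathbb Z^n$ spans $W$ because $W$ is rational. So the images of these integral vectors span $\mathrm{Fix}_W(H)\ne0$, and one of them is nonzero; call it $m$.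

**Step 2.** *This step chooses $z_0$.* The set $F=\{z\in L_c:p_U(z)=v\}$ is nonempty, because $v\in\Lambda_c$, and it is $H$-invariant. Let $z_0\in F$ have minimal norm. An integral point $x$ of $\operatorname{conv}(Hz_0)$ has $\sigma(x)=c$ and $p_U(x)=v$, so $x\in F$ and $|x|\ge|z_0|$. By Lemma 4(a) for $H$, $x\in Hz_0$. Thus
$$\operatorname{conv}(Hz_0)\cap\mathbb Z^n=Hz_0 . \tag{2}$$

**Step 3.** *This step shows that $z_k=z_0+km$ is a core point.* Let $x\in\operatorname{conv}(\Gamma z_k)\cap\mathbb Z^n$. As $m\in W$, we have $z_k\in L_c$ and $p_U(z_k)=v$. Hence $x\in L_c$ and $p_U(x)\in\operatorname{conv}(\Gamma v)\cap\Lambda_c=\Gamma v$. Say $p_U(x)=gv$; replacing $x$ by $g^{-1}x$ we may assume $p_U(x)=v$. Write $x=\sum_\gamma\mu_\gamma\gamma z_k$ as a convex combination. Applying $p_U$ gives $v=\sum_\gamma\mu_\gamma\gamma v$, so by Lemma 4(b) $\mu_\gamma>0$ only for $\gamma\in H$. Since $H$ fixes $m$,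
$$x\in\operatorname{conv}(Hz_k)=\operatorname{conv}(Hz_0)+km .$$
So $x-km\in\operatorname{conv}(Hz_0)\cap\mathbb Z^n=Hz_0$ by (2), and $x\in Hz_0+km=Hz_k\subseteq\Gamma z_k$. $\square$

It remains to find $v$, and the obvious attempt is to take any splitting and any such $v$, for example one of minimal norm. The condition $\mathrm{Fix}_W(H)\ne0$ may then fail. Take $C_4$ again, but exchange the roles: let $U$ be the line spanned by $(1,-1,1,-1)$ and $W=\{(a,b,-a,-b)\}$. Here
$$p_U(z)=\tfrac14(z_1-z_2+z_3-z_4)\,(1,-1,1,-1),$$
and on $L_1$ the factor $z_1-z_2+z_3-z_4$ takes exactly the odd values. So $\Lambda_1$ consists of the odd multiples of $u=\frac14(1,-1,1,-1)$, and the only $v$ with $\operatorname{conv}(\Gamma v)\cap\Lambda_1=\Gamma v$ are $\pm u$. The stabilizer $H$ is generated by the shift by two places, which acts on $W$ as $-1$. So $\mathrm{Fix}_W(H)=0$. Moving in $W$ does fail: with $z_0=e_1$ and $m=(1,0,-1,0)$ the $H$-orbit of $z_k$ is $(1+k,0,-k,0),(-k,0,1+k,0)$, and for $k\ge1$ the segment between these points contains $e_1$.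

So the splitting and the point $v$ must be chosen so that the stabilizer of $v$ is not too large. If $\Gamma$ has blocks, we can write down a good choice. If $\Gamma$ is primitive, we have no description of $U$ and $W$, and no direct control of $H$.

## Imprimitive groups: differences inside a block

**Proposition 8.** *Let $\Gamma$ be imprimitive, with blocks of size $s$, $1<s<n$. Let $U$ be the space of vectors with sum $0$ on every block, and $W$ the space of vectors in $\mathbf 1^\perp$ that are constant on every block. This is a rational splitting, and $v=p_U(e_1)\in\Lambda_1$ satisfies the hypotheses of Lemma 7 with $c=1$.*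

*Proof.* Both spaces are rational, invariant, and orthogonal to each other. Their dimensions $n-\frac ns$ and $\frac ns-1$ are positive and add up to $n-1$. So this is a rational splitting, and $U^\perp$ is the space of vectors constant on every block.

**Step 1.** *This step shows $\operatorname{conv}(\Gamma v)\cap\Lambda_1=\Gamma v$.* Since $\Gamma$ is transitive, $\Gamma v=\{p_U(e_1),\dots,p_U(e_n)\}\subseteq\Lambda_1$. Let $x\in\operatorname{conv}(\Gamma v)\cap\Lambda_1$. Then $x=p_U(\lambda)=p_U(z)$ with $\lambda\ge0$, $\sigma(\lambda)=1$ and $z\in L_1$. So $z-\lambda\in U^\perp$ is constant on each block. As $z$ is integral, entries of $\lambda$ within a block differ by integers, and all entries lie in $[0,1]$. If $\lambda$ is nonconstant on some block, some entry is $1$, so $\lambda=e_i$ for some $i$ and $x=p_U(e_i)\in\Gamma v$. Otherwise $\lambda$, and hence $z$, is constant on each block, so $s$ divides $\sigma(z)=1$, a contradiction.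

**Step 2.** *This step determines the stabilizer of $v$ and a fixed vector in $W$.* Suppose $gv=v$ with $g1\ne1$. Then $p_U(e_{g1}-e_1)=0$, so $e_{g1}-e_1\in U^\perp$ is constant on the block of $1$. But its entry at $1$ is $-1$ and all its other entries are $\ge0$; since $s\ge2$, this is a contradiction. Hence the stabilizer of $v$ is the point stabilizer $\Gamma_1$. It maps the block $B$ of $1$ to itself, so it fixes $p_W(e_1)=\frac1s\mathbf 1_B-\frac1n\mathbf 1$, which is nonzero. $\square$

## Primitive groups: a stabilizer with no fixed vector in $W$ yields a block

Let $\Gamma$ be primitive with a rational splitting. First we need a side $U$ with $0\notin\Lambda_1$, for otherwise the point of minimal norm in $\Lambda_1$ is $0$, with stabilizer $\Gamma$ and $\mathrm{Fix}_W(\Gamma)=0$. By (1), $0\in\Lambda_1$ means that $\mathbb R\mathbf 1+W$ contains an integral vector of sum $1$.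

**Lemma 9.** *For a rational splitting, $\mathbb R\mathbf 1+U$ and $\mathbb R\mathbf 1+W$ cannot both contain an integral vector of coordinate sum $1$.*

*Proof.* If $y\in\mathbb R\mathbf 1+U$ and $y'\in\mathbb R\mathbf 1+W$ are such vectors, then $y-\frac1n\mathbf 1\in U$ and $y'-\frac1n\mathbf 1\in W$ are orthogonal to each other and to $\mathbf 1$. So $y\cdot y'=\frac1n$, which is not an integer because $n\ge2$. $\square$

Now take $v\in\Lambda_1$ of minimal norm in $\operatorname{conv}(\Gamma p_U(e_1))$. We cannot compute its stabilizer $H$. The way past this is to assume the worst, $\mathrm{Fix}_W(H)=0$, and use that this is a strong condition: it forces **every** $H$-invariant vector of $\mathbb R^n$ into $\mathbb R\mathbf 1+U$, where the products with $v$ and with an integral lift of $v$ can be compared. The indicator vectors of the $H$-orbits are such vectors, and the resulting integrality produces a block.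

**Proposition 10.** *Let $\Gamma$ be primitive and $\mathbf 1^\perp=U\oplus W$ a rational splitting such that $\mathbb R\mathbf 1+W$ contains no integral vector of sum $1$. Then there is $v\in\Lambda_1$ with $\operatorname{conv}(\Gamma v)\cap\Lambda_1=\Gamma v$ and $\mathrm{Fix}_W(H)\ne0$, where $H$ is the stabilizer of $v$.*

*Proof.* **Step 1.** *This step chooses $v$.* By hypothesis and (1), $0\notin\Lambda_1$. Let $u=p_U(e_1)\in\Lambda_1$. The set $\Lambda_1\cap\operatorname{conv}(\Gamma u)$ is nonempty, and it is finite because $\Lambda_1$ is discrete (it lies in $\frac1N\mathbb Z^n$). Let $v$ be an element of minimal norm in it; then $v\ne0$. We have $\operatorname{conv}(\Gamma v)\subseteq\operatorname{conv}(\Gamma u)$. So any $x\in\operatorname{conv}(\Gamma v)\cap\Lambda_1$ has $|x|\ge|v|$ by minimality and $|x|\le|v|$ by Lemma 4(a), hence $x\in\Gamma v$. As $\Lambda_1$ is invariant, $\operatorname{conv}(\Gamma v)\cap\Lambda_1=\Gamma v$.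

From now on suppose, for contradiction, that $\mathrm{Fix}_W(H)=0$.

**Step 2.** *This step places all $H$-invariant vectors.* If $x\in\mathbb R^n$ is $H$-invariant, then $p_W(x)$ is $H$-invariant and lies in $W$, so it is $0$. Thus
$$\text{every } H\text{-invariant vector of }\mathbb R^n\text{ lies in }W^\perp=\mathbb R\mathbf 1+U. \tag{3}$$

**Step 3.** *This step writes $v$ by means of a nonnegative vector $\lambda$ that is determined exactly.* By transitivity $\Gamma u=\{p_U(e_1),\dots,p_U(e_n)\}$, so $v\in\operatorname{conv}(\Gamma u)$ means $v=p_U(\lambda)$ for some $\lambda\in\mathbb R^n_{\ge0}$ with $\sigma(\lambda)=1$. Since $H$ fixes $v$, we have $p_U(h\lambda)=hv=v$ for $h\in H$; replacing $\lambda$ by its average over $H$ keeps all these properties, and we may take $\lambda$ to be $H$-invariant. By (3), $\lambda\in\mathbb R\mathbf 1+U$. As $\sigma(\lambda)=1$ and $p_U(\lambda)=v$,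
$$\lambda=\tfrac1n\mathbf 1+v. \tag{4}$$

**Step 4.** *This step compares $\lambda$ with an integral vector.* Choose $z\in L_1$ with $p_U(z)=v$. The projection of $z$ to $\mathbb R\mathbf 1+U$ is $\frac1n\mathbf 1+v=\lambda$. Hence
$$z\cdot y=\lambda\cdot y\qquad\text{for all }y\in\mathbb R\mathbf 1+U. \tag{5}$$

**Step 5.** *This step shows that $\lambda$ is supported on a single $H$-orbit.* For every $H$-orbit $O$ on $\{1,\dots,n\}$ the vector $\mathbf 1_O$ is $H$-invariant, so it lies in $\mathbb R\mathbf 1+U$ by (3). By (5), $\lambda\cdot\mathbf 1_O=z\cdot\mathbf 1_O$ is an integer, and it is $\ge0$. These integers sum to $\sigma(\lambda)=1$. So exactly one orbit $S$ has $\lambda\cdot\mathbf 1_S=1$, and $\lambda$ vanishes on all other orbits. Being $H$-invariant, $\lambda$ is constant on $S$: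
$$\lambda=\tfrac1{|S|}\mathbf 1_S. \tag{6}$$

**Step 6.** *This step shows that $S$ is a block.* Let $g\in\Gamma$. Since $\mathbb R\mathbf 1+U$ is $\Gamma$-invariant, $\mathbf 1_{gS}=g\mathbf 1_S$ lies in it too. By (6) and (5),
$$\frac{|S\cap gS|}{|S|}=\lambda\cdot\mathbf 1_{gS}=z\cdot\mathbf 1_{gS}\in\mathbb Z .$$
This number lies in $[0,1]$, so it is $0$ or $1$: either $S\cap gS=\emptyset$ or $gS=S$.

**Step 7.** *This step uses primitivity.* The block $S$ is trivial. If $S=\{1,\dots,n\}$, then $\lambda=\frac1n\mathbf 1$ and $v=0$ by (4), contradicting Step 1. If $S=\{i\}$, then $e_i=\mathbf 1_S\in\mathbb R\mathbf 1+U$; by transitivity all $e_j$ lie in $\mathbb R\mathbf 1+U$, so $W=0$, a contradiction. Hence $\mathrm{Fix}_W(H)\ne0$. $\square$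

Primitivity cannot be dropped. For $C_4$ with the exchanged splitting above, $\mathbb R\mathbf 1+W$ is the set of vectors whose sums over $\{1,3\}$ and $\{2,4\}$ agree, so it contains no integral vector of sum $1$; yet we found $\mathrm{Fix}_W(H)=0$ for every admissible $v$. Here, for $v=u$, (4) reads $\lambda=\frac14\mathbf 1+u=(\frac12,0,\frac12,0)$, and the set $S=\{1,3\}$ found by the proof is the nontrivial block.

**Proof of Theorem 2, part 3.** If $\Gamma$ is imprimitive, use Proposition 8 and Lemma 7 with $c=1$. If $\Gamma$ is primitive, take a rational splitting $U\oplus W$. By Lemma 9, after possibly interchanging the names of $U$ and $W$, the space $\mathbb R\mathbf 1+W$ contains no integral vector of sum $1$. Proposition 10 gives $v$, and Lemma 7 with $c=1$ gives $z_0$ and $m$. $\square$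

This completes the proof of Theorem 2, and with it Corollary 3: a transitive permutation group has finitely many core points up to translation by $\mathbf 1$ if and only if it is 2-homogeneous.

**Example (the $3\times3$ grid).** Let $n=9$, index coordinates by the positions of a $3\times3$ matrix, and let $\Gamma$ be generated by all row permutations, all column permutations and the transposition of matrices. It is transitive. The stabilizer of position $(1,1)$ has orbits of sizes $1,4,4$: the position, the other positions in its row or column, and the rest. A block containing $(1,1)$ is a union of such orbits, so it has size $1$, $5$ or $9$; as the size divides $9$, $\Gamma$ is primitive.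

Let $U$ be the space of matrices $(a_i+b_j)$ with $\sum a_i=\sum b_j=0$, and $W$ the space of matrices with all row and column sums $0$. This is a rational splitting. The space $\mathbb R\mathbf 1+W$ consists of the matrices whose row and column sums are all equal; for sum $1$ they equal $\frac13$, so it contains no integral vector of sum $1$. Two matrices of sum $1$ have the same image under $p_U$ exactly when their difference lies in $W$, that is, when they have the same row sums and the same column sums.

Let $u=p_U(e_{11})$. A point of $\operatorname{conv}(\Gamma u)\cap\Lambda_1$ is $p_U(\lambda)$ with $\lambda\ge0$, $\sigma(\lambda)=1$, and integral row and column sums. So one row and one column carry all the mass, and $\lambda=e_{ij}$. Hence $v=u$ is allowed, and its stabilizer $H$ is the stabilizer of position $(1,1)$. The $H$-fixed vectors in $W$ are the multiples of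
$$m=\begin{pmatrix}4&-2&-2\\-2&1&1\\-2&1&1\end{pmatrix}.$$
In Lemma 7 we may take $z_0=e_{11}$, which has norm $1$, the least possible in $L_1$. So $e_{11}+km$ is a core point for every $k\in\mathbb Z$.

## Progressions, and layers other than $L_1$

The theorem also tells exactly when core points occur in arithmetic progressions.

**Proposition 11.** *A transitive group $\Gamma$ of degree $n\ge 2$ has an infinite progression $z_0+km$ $(k\ge0)$ of core points with $m\in\mathbb Z^n\setminus\mathbb Z\mathbf 1$ if and only if $\mathbf 1^\perp$ is $\mathbb Q$-reducible.*

*Proof.* If $\mathbf 1^\perp$ is $\mathbb Q$-reducible, part 3 gives such a progression; its $m$ is nonzero and lies in $\mathbf 1^\perp$, so $m\notin\mathbb Z\mathbf 1$. If $\mathbf 1^\perp$ is reducible over $\mathbb R$ only, part 2 excludes progressions. If it is irreducible over $\mathbb R$, note that the members of a progression are pairwise inequivalent modulo $\mathbb Z\mathbf 1$, since $(k-k')m\in\mathbb Z\mathbf 1$ with $k\ne k'$ gives $m\in\mathbb Q\mathbf 1\cap\mathbb Z^n=\mathbb Z\mathbf 1$; this contradicts the finiteness in part 1. $\square$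

The restriction $c\not\equiv0\pmod n$ in part 2 is needed for every transitive $\Gamma$: in a layer $L_c$ with $n\mid c$ the only core point is $\frac cn\mathbf 1$. Indeed, $\frac1{|\Gamma|}\sum_\gamma\gamma z=\frac cn\mathbf 1$ is an integral point of $\operatorname{conv}(\Gamma z)$ for each $z\in L_c$, so if $z$ is a core point, this point lies in $\Gamma z$ and $z=\frac cn\mathbf 1$; and this vector is a core point, since its orbit polytope is a single point.

For primitive groups with a rational splitting, the point $v$ of Proposition 10 serves more layers than $L_1$. For a rational splitting $U\oplus W$ let $d_U$ be the positive generator of the subgroup $\{\sigma(y):y\in\mathbb Z^n\cap(\mathbb R\mathbf 1+W)\}$ of $\mathbb Z$, and define $d_W$ symmetrically, with $\mathbb R\mathbf 1+U$. Since $\sigma(\mathbf 1)=n$, both $d_U$ and $d_W$ divide $n$. Moreover $n\mid d_Ud_W$: choose integral $y\in\mathbb R\mathbf 1+W$ and $y'\in\mathbb R\mathbf 1+U$ with sums $d_U$ and $d_W$; then, as in Lemma 9, $y\cdot y'=d_Ud_W/n$ is an integer.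

**Proposition 12.** *Let $\Gamma$ be primitive with a rational splitting $\mathbf 1^\perp=U\oplus W$. If $d_U\ge2$, then every layer $L_c$ with $c\equiv\pm1\pmod{d_U}$ contains a full progression $\{z_0+km\}_{k\in\mathbb Z}$, $m\ne0$, of core points.*

*Proof.* Let first $c\equiv1\pmod{d_U}$. Choose $y\in\mathbb Z^n\cap(\mathbb R\mathbf 1+W)$ with $\sigma(y)=c-1$. Then $L_c=L_1+y$, and $p_U(y)=0$ by (1), so $\Lambda_c=\Lambda_1$. Since $d_U\ge2$, the space $\mathbb R\mathbf 1+W$ contains no integral vector of sum $1$. So Proposition 10 applies, and its $v$ satisfies the hypotheses of Lemma 7 for this $c$, because these involve $c$ only through $\Lambda_c$. If $c\equiv-1\pmod{d_U}$, then $-c\equiv1\pmod{d_U}$. The map $z\mapsto-z$ carries $L_{-c}$ to $L_c$, and it preserves core points because $\operatorname{conv}(\Gamma(-z))=-\operatorname{conv}(\Gamma z)$; it carries a full progression in $L_{-c}$ to one in $L_c$. $\square$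

For the $3\times3$ grid, an integral matrix with all row and column sums equal to $r$ has sum $3r$, and the identity matrix has sum $3$, so $d_U=3$. Hence every layer $L_c$ with $3\nmid c$ contains a full line of core points.
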